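# Fusion products over $D_4^{(1)}$ that determine their evaluation points

All vector spaces are over $\mathbb C$. For a Lie algebra $\mathfrak a$ we write $\mathfrak a[u]=\mathfrak a\otimes\mathbb C[u]$ with bracket $[x\otimes p,y\otimes q]=[x,y]\otimes pq$, and we abbreviate $x[p]=x\otimes p(u)$ and $x[m]=x\otimes u^m$. The algebra $U(\mathfrak a[u])$ is graded by $u$-degree, and $U(\mathfrak a[u])_m$ is its part of degree $m$.

## 1. Cyclic modules, evaluation modules, fusion products

**Definition (cyclic module).** A representation $V$ of $\mathfrak g$ is cyclic with cyclic vector $v$ if $U(\mathfrak g)v=V$.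

*Example.* Let $\mathfrak g=\mathfrak{sl}_2$ with standard basis $e,h,f$. The module $\mathbb C^2$ is cyclic with its highest weight vector $v$. The module $\mathbb C^2\otimes\mathbb C^2$ is not cyclic with the vector $v\otimes v$: that vector generates only the three-dimensional submodule.

**Definition (evaluation module).** For $z\in\mathbb C$ and a $\mathfrak g$-module $V$, the module $V(z)$ over $\mathfrak g[u]$ is the space $V$ on which $x[m]$ acts by $z^mx$. Thus $x[p]$ acts by $p(z)x$.

*Example.* On $\mathbb C^2(z_1)\otimes\mathbb C^2(z_2)$ the element $f[m]$ acts by $z_1^mf^{(1)}+z_2^mf^{(2)}$. Here and always, the superscript $(i)$ means action on the $i$-th tensor factor.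

Let $V_1,\dots,V_n$ be cyclic with cyclic vectors $v_1,\dots,v_n$, let $Z=(z_1,\dots,z_n)$ be pairwise distinct, and put $v=v_1\otimes\cdots\otimes v_n$. On $\bigotimes V_i(z_i)$ we have $x[p]=\sum_ip(z_i)x^{(i)}$. If $p$ is $1$ at $z_i$ and $0$ at the other points, then $x[p]=x^{(i)}$. So $v$ generates the whole tensor product over $\mathfrak g[u]$, even though it may fail to do so over $\mathfrak g$.

**Definition (fusion product).** Put
$$F_m=\mathrm{span}\{x_1[i_1]\cdots x_p[i_p]\,v:\ i_1+\dots+i_p\le m,\ x_s\in\mathfrak g\}=\sum_{r\le m}U(\mathfrak g[u])_r\,v,\qquad F_{-1}=0 .$$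
The fusion product is
$$V_1(z_1)*\cdots*V_n(z_n)=F_0\oplus\bigoplus_{m>0}F_m/F_{m-1},$$
with $x[s]$ acting as the induced map $F_m/F_{m-1}\to F_{m+s}/F_{m+s-1}$; this makes sense since $x[s]F_m\subset F_{m+s}$. It is a graded $\mathfrak g[u]$-module. We write $\bar v\in F_0$ for the class of $v$. If $T\in U(\mathfrak g[u])_m$, then $T\bar v$ is the class of $Tv$ in $F_m/F_{m-1}$. Hence
$$T\bar v=0\iff Tv\in F_{m-1}\qquad(T\in U(\mathfrak g[u])_m).\tag{1}$$

*Example.* For $\mathbb C^2(z_1)*\mathbb C^2(z_2)$ over $\mathfrak{sl}_2$, the space $F_0$ is spanned by $v$, $(f^{(1)}+f^{(2)})v$ and $f^{(1)}f^{(2)}v$. The vector $f[1]v=(z_1f^{(1)}+z_2f^{(2)})v$ is not in $F_0$, so $F_1$ is everything and the graded dimensions are $3,1$. Moreover $f[0]f[1]v=(z_1+z_2)f^{(1)}f^{(2)}v$ lies in $F_0$, so $f[0]f[1]\bar v=0$. The number $z_1+z_2$ was visible in the tensor product and has vanished from the graded module.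

## 2. Kac–Moody algebras, highest weight modules, and the diagram $D_4^{(1)}$

Let $\mathfrak g$ be a Kac–Moody algebra with symmetrizable Cartan matrix, $\mathfrak g=\mathfrak n_-\oplus\mathfrak h\oplus\mathfrak n_+$, negative Chevalley generators $f_i$, simple roots $\alpha_i$ (linearly independent in $\mathfrak h^*$), coroots $\alpha_i^\vee$, and $Q_+=\sum_i\mathbb Z_{\ge0}\alpha_i$. For affine $\mathfrak g$ we include both the central element and the degree element:
$$\mathfrak g=\mathfrak g_0\otimes\mathbb C[t,t^{-1}]\oplus\mathbb CK\oplus\mathbb Cd ,$$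
with $\mathfrak g_0$ finite-dimensional and simple. For $\gamma,\gamma'\in Q_+$ write $\gamma\le\gamma'$ if $\gamma'-\gamma\in Q_+$.

**Definition (integrable module $V(\lambda)$).** Let the labels $\langle\lambda,\alpha_i^\vee\rangle$ be nonnegative integers. Then $V(\lambda)$ is the integrable irreducible module with highest weight $\lambda$. Its highest weight vector $v_\lambda$ is cyclic, and its annihilator in $U(\mathfrak n_-)$ is
$$\sum_iU(\mathfrak n_-)f_i^{\langle\lambda,\alpha_i^\vee\rangle+1}\tag{2}$$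
(Kac, *Infinite dimensional Lie algebras*, Cor. 10.4). The fundamental weight $\Lambda_i$ has label $1$ at $i$ and $0$ elsewhere.

*Example.* For $\widehat{\mathfrak{sl}}_2$ with nodes $0,1$, the module $V(\Lambda_0)$ is $U(\mathfrak n_-)$ modulo the left ideal generated by $f_0^2$ and $f_1$.

**Definition (the diagram $D_4^{(1)}$ and the vectors $x_A$).** The Dynkin diagram of type $D_4^{(1)}$ has a central node $c$ joined by single bonds to four leaves $1,2,3,4$; we take $4$ as the affine node. Put
$$\beta=2\alpha_c+\alpha_1+\alpha_2+\alpha_3 .$$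
For $A\subset\{1,2,3\}$ put $\alpha_A=\sum_{j\in A}\alpha_j$ and $x_A=\bigl(\prod_{j\in A}\mathrm{ad}f_j\bigr)(f_c)$. The order of the factors is irrelevant because $[f_j,f_k]=0$. We write $x_j,x_{kl},x_{123}$ for $x_{\{j\}}$, and so on.

*Example.* $x_\emptyset=f_c$, $x_1=[f_1,f_c]$, $x_{12}=[f_1,[f_2,f_c]]$.

A root $\gamma\le\beta$ is supported on $c,1,2,3$, so its root space lies in the Levi subalgebra of type $D_4$, that is, $\mathfrak{so}_8$. The positive roots of that subalgebra are $\alpha_1,\alpha_2,\alpha_3$, the eight roots $\alpha_c+\alpha_A$, and the highest root $\beta$: twelve in all. The negative root spaces are spanned by $f_j$, by $x_A\ne0$, and by a vector of $\mathfrak g_{-\beta}$. By weights,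
$$[f_j,x_A]=x_{A\cup\{j\}}\ (j\notin A),\qquad [x_A,x_{A'}]=0\ \text{ for disjoint }A,A'\text{ unless }A\sqcup A'=\{1,2,3\},\tag{3}$$
and in the exceptional case $[x_A,x_{A'}]\in\mathfrak g_{-\beta}$.

## 3. Does the fusion product depend on $Z$?

The points $z_i$ enter the definition of $F_m$ explicitly, but the graded module often forgets them. Independence of $Z$ as a $\mathfrak g[u]$-module is known for $n=2$ and arbitrary cyclic modules with arbitrary cyclic vectors over an arbitrary $\mathfrak g$. It is also known for $\mathfrak g=\mathfrak{sl}_2$ and any number of finite-dimensional irreducible modules with their highest weight vectors. The following conjecture is stated by B. Feigin and E. Feigin in "Two dimensional current algebras and affine fusion product", arXiv:math/0607091 (2006).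

**Conjecture.** Let $\mathfrak g$ be an affine Kac–Moody algebra, and let $V_1,\dots,V_n$ be integrable irreducible highest weight modules with their highest weight vectors as cyclic vectors. Then the fusion product does not depend on $Z$ as a $\mathfrak g[u]$-module.

The question is whether this is true for all $n$. We shall see that it is false: it fails for $D_4^{(1)}$ and every $n\ge4$.

## 4. Affine changes of $Z$, and the cases $n\le2$

**Lemma 1.** For any Lie algebra, any cyclic modules, and $a\ne0$, $b\in\mathbb C$, the fusion products for $Z$ and $aZ+b$ are isomorphic. For $a=1$ they are the same graded module, built from the same spaces $F_m$.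

**Proof.** *Shift.* The operator $x[p]$ for $Z+b$ is the operator $x[p(u+b)]$ for $Z$. The space $F_m$ is spanned by all $x_1[p_1]\cdots x_r[p_r]v$ with $\sum\deg p_s\le m$, and $p(u+b)$ has the same degree as $p(u)$. So $F_m(Z+b)\subset F_m(Z)$, and equality follows by symmetry. The two operators $x[s]$ differ by $x[(u+b)^s-u^s]$, which maps $F_m$ into $F_{m+s-1}$, so they agree on the graded space.

*Scaling.* The operator $x[s]$ for $aZ$ is $a^s$ times that for $Z$. So the $F_m$ coincide, and multiplication by $a^m$ on $F_m/F_{m-1}$ is an isomorphism from the module for $Z$ to the module for $aZ$. $\square$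

For $n=1$ we can shift $z_1$ to $0$. For $n=2$, every pair $(z_1,z_2)$ is the image of $(0,1)$ under $u\mapsto z_1+(z_2-z_1)u$. So independence holds for $n\le 2$, over any $\mathfrak g$. For $n$ points, $n-2$ parameters remain.

## 5. Three copies of $\mathbb C^2$ over $\mathfrak{sl}_2$

For $n=3$ the points have one parameter. Let us watch it disappear.

The vectors $f[0]v,f[1]v,f[2]v$ form a basis of the span of $f^{(1)}v,f^{(2)}v,f^{(3)}v$ (Vandermonde), and with $P=\prod(u-z_i)$ we get $f[P]v=0$. The leading term is $f[3]\bar v=0$; the coefficients of $P$ sit in lower degree and are lost.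

With two $f$'s, use the basis $w_k=f^{(i)}f^{(j)}v$, where $\{i,j,k\}=\{1,2,3\}$. With $e_1=\sum z_i$, $e_2=\sum_{i<j}z_iz_j$ and $p_2=\sum z_i^2$, the coefficients of $w_k$ are
$$f[0]^2v:\ 2,\quad f[0]f[1]v:\ e_1-z_k,\quad f[1]^2v:\ 2(z_k^2-e_1z_k+e_2),\quad f[0]f[2]v:\ p_2-z_k^2 .$$
The first two vectors span this weight part of $F_1$. Since $1,z_k,z_k^2$ are linearly independent as functions of $k$, $(\kappa_1f[1]^2+\kappa_2f[0]f[2])\bar v=0$ exactly when $2\kappa_1-\kappa_2=0$. So there is one relation, $(f[1]^2+2f[0]f[2])\bar v=0$, and its coefficients do not involve $Z$.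

Dependence on $Z$ would show up if the solution line of such a linear problem moved with $Z$.

## 6. Detecting the isomorphism class by the annihilator of $\bar v$

Let $V_i=V(\lambda_i)$ be integrable irreducible highest weight modules over a Kac–Moody algebra as in Section 2, with $v_i$ the highest weight vectors, $M=\bigotimes V_i$ and $\lambda=\sum\lambda_i$.

**Lemma 2.** (a) If the fusion products for $Z$ and $Z'$ are isomorphic as $\mathfrak g[u]$-modules, then the vectors $\bar v_Z$ and $\bar v_{Z'}$ have the same annihilator in $U(\mathfrak g[u])$. (b) $F_m=\sum_{r\le m}U(\mathfrak n_-[u])_r\,v$.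

**Proof.** (a) This lets us compare modules by comparing relations. Each $F_m$ is spanned by weight vectors for $\mathfrak h=\mathfrak h\otimes1$. Since the simple roots are linearly independent, $M_\lambda=\mathbb Cv$, and this line already lies in $F_0$. So the $\lambda$-weight space of the fusion product is $\mathbb C\bar v$. An isomorphism commutes with $\mathfrak h$, hence sends $\bar v_Z$ to a nonzero multiple of $\bar v_{Z'}$, and the annihilators agree.

(b) This lets us work with $\mathfrak n_-$ alone. By PBW, $U(\mathfrak g[u])=U(\mathfrak n_-[u])U(\mathfrak h[u])U(\mathfrak n_+[u])$ compatibly with the $u$-grading. Moreover $\mathfrak n_+[u]v=0$ and $\mathfrak h[u]v\subset\mathbb Cv$. $\square$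

So to refute the conjecture we need an element of $U(\mathfrak n_-[u])$ that kills $\bar v_Z$ but not $\bar v_{Z'}$.

## 7. Spreading a relation of one factor over the tensor product

A natural plan for proving the conjecture is to take a relation in one factor and spread it over the tensor product. Suppose $Rv_i=0$ with $R$ a monomial in root vectors. Replace each root vector $x$ of $R$ by $x[p]$, where $p$ vanishes at the other points where $x$ could act. The resulting element acts only through the $i$-th factor, so it kills $v$. Its leading term kills $\bar v$, and $Z$ is gone. For instance, for copies of $\mathbb C^2$ over $\mathfrak{sl}_2$ and $P_i=\prod_{s\ne i}(u-z_s)$ we have $f[P_i]^2v=P_i(z_i)^2(f^{(i)})^2v=0$, which gives $f[n-1]^2\bar v=0$.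

The plan stops working when $R$ is a sum of several monomials. Isolating a monomial multiplies it by the values of the chosen polynomials at $z_i$. If two monomials need polynomials of the same total degree but with different values at $z_i$, they must be rescaled against each other before they cancel. The rescaling factors depend on $Z$ and they survive in the leading term. Here is a set of modules for which exactly this happens.

Let $\mathfrak g$ be of type $D_4^{(1)}$ and put
$$V_0=V(\Lambda_c),\quad V_1=V(\Lambda_2+\Lambda_3),\quad V_2=V(\Lambda_1+\Lambda_3),\quad V_3=V(\Lambda_1+\Lambda_2),$$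
with highest weight vectors $v_0,\dots,v_3$, points $Z=(z_0,z_1,z_2,z_3)$ and $v=v_0\otimes v_1\otimes v_2\otimes v_3$. By (2),
$$f_c^2v_0=f_1v_0=f_2v_0=f_3v_0=f_4v_0=0;\qquad f_cv_j=f_jv_j=0,\ \text{ hence }\ x_\emptyset v_j=x_jv_j=0\quad(j=1,2,3).\tag{4}$$
From now on $\{j,k,l\}=\{1,2,3\}$, and
$$P(u)=\prod_{i=1}^3(u-z_i),\qquad P_j(u)=(u-z_k)(u-z_l),\qquad X_j=x_j[2]\,x_{kl}[3]\quad(j=1,2,3).$$
The elements $X_j$ have $u$-degree $5$.

**Theorem 1.** For $\kappa\in\mathbb C^3$, in $V_0(z_0)*V_1(z_1)*V_2(z_2)*V_3(z_3)$: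
$$\sum_j\kappa_jX_j\,\bar v=0\iff\kappa\in\mathbb C\,(z_0-z_1,\ z_0-z_2,\ z_0-z_3).$$

**Theorem 2.** The fusion products for $Z$ and $Z'$ are isomorphic as $\mathfrak g[u]$-modules if and only if $z_i'=az_i+b$ for all $i$, for some $a\ne0$ and $b$. In particular the conjecture is false. It also fails for every $n\ge4$ with all modules of positive level.

For example, for $Z=(0,1,2,3)$ the relation is $(X_1+2X_2+3X_3)\bar v=0$. For $Z'=(0,1,2,4)$ it is $(X_1+2X_2+4X_3)\bar v=0$.

**Step 1: the relation holds.** This step proves "$\Leftarrow$" in Theorem 1, by carrying the spreading plan through with rescaling.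

*A relation in $V_0$.* Start from $0=f_1f_2f_3f_c^2v_0$ and move the $f_j$ to the right. Since they kill $v_0$, each must be absorbed by one of the two $f_c$'s, so
$$0=\sum_{A\sqcup A'=\{1,2,3\}}x_Ax_{A'}v_0$$
over the eight ordered decompositions. By (3), exchanging $x_A$ and $x_{A'}$ costs an element of $\mathfrak g_{-\beta}$. Dividing by $2$, there is $y_0\in\mathfrak g_{-\beta}$ with
$$\Bigl(x_\emptyset x_{123}+\sum_jx_jx_{kl}\Bigr)v_0=y_0v_0 .\tag{5}$$

*Isolating each monomial in factor $0$.* We have $x_{kl}[P]v=P(z_0)x_{kl}^{(0)}v$. Apply $x_j[P_j]$. Factors $k,l$ contribute nothing since $P_j(z_k)=P_j(z_l)=0$, and factor $j$ contributes nothing since $x_jv_j=0$. So two zeros suffice for $x_j$, and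
$$x_j[P_j]x_{kl}[P]v=P_j(z_0)P(z_0)(x_jx_{kl})^{(0)}v.$$
The scalar depends on $j$. To equalize, multiply by $z_0-z_j$ and use $(z_0-z_j)P_j(z_0)=P(z_0)$:
$$(z_0-z_j)\,x_j[P_j]\,x_{kl}[P]\,v=P(z_0)^2(x_jx_{kl})^{(0)}v .$$
Since $x_\emptyset$ kills $v_1,v_2,v_3$, it needs no zeros at all:
$$x_\emptyset[0]\,x_{123}[P]v=P(z_0)(x_\emptyset x_{123})^{(0)}v,\qquad\text{and}\qquad y_0[P]v=P(z_0)y_0^{(0)}v.$$

*Combining.* By (5),
$$\sum_j(z_0-z_j)\,x_j[P_j]\,x_{kl}[P]\,v+P(z_0)\,x_\emptyset[0]\,x_{123}[P]\,v-P(z_0)\,y_0[P]\,v=0 .$$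
The part of degree $5$ is $\sum_j(z_0-z_j)X_jv$, and all other terms have $u$-degree at most $4$. So $\sum_j(z_0-z_j)X_jv\in F_4$, and by (1) this proves "$\Leftarrow$".

This alone does not refute anything. If, say, all three $X_j\bar v$ were zero, the line in Theorem 1 would be invisible. The remaining steps show that there is no other relation.

## 8. Moving the problem from $V_0\otimes N$ to $N$

To show that $\sum\kappa_jX_jv\notin F_4$ we want a linear functional that vanishes on the weight-$(-\beta)$ part of $F_4$ and takes prescribed values on the $X_jv$. (Weights are always counted relative to the highest one.) By Lemma 1 we may shift so that $z_0=0$; this changes neither $F_4$ nor the classes of $X_jv$ modulo $F_4$. Then $z_1,z_2,z_3$ are distinct and nonzero. Put $N=V_1\otimes V_2\otimes V_3$ with evaluation at $z_1,z_2,z_3$, $v_N=v_1\otimes v_2\otimes v_3$, and $M=V_0\otimes N$.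

The point of $z_0=0$ is that $\mathfrak n_-\otimes u\mathbb C[u]$ acts by $0$ on $V_0$. The remaining part, $\mathfrak n_-\otimes1$, acts diagonally. So we look for functionals that vanish on $\mathfrak n_-M$. Because $V_0$ is $U(\mathfrak n_-)$ modulo a left ideal, such functionals come from functionals on $N$.

**Proposition.** Let $\omega\in\mathbb C^3$ with $\sum_jz_j\omega_j=0$. There is a linear functional $\Phi$ on $N_{-\beta}$ such that

1. $\Phi$ vanishes on $f_lN_{-\beta+\alpha_l}$ for $l=1,2,3$ and on $f_c^2N_{-\beta+2\alpha_c}$ (diagonal action);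
2. $\Phi$ vanishes on the weight-$(-\beta)$ part of $F_4'=\sum_{m\le4}U(\mathfrak n_-\otimes u\mathbb C[u])_m\,v_N$;
3. $\Phi(X_jv_N)=\omega_j$ for $j=1,2,3$.

**Step 2: the Proposition implies "$\Rightarrow$" in Theorem 1.** Extend $\Phi$ by $0$ to the other weight spaces of $N$. Let $S$ be the antipode of $U(\mathfrak n_-)$, the anti-automorphism with $S(x)=-x$ on $\mathfrak n_-$. Define $\Psi$ on $M$ by
$$\Psi(Xv_0\otimes n)=\Phi(S(X)n),\qquad X\in U(\mathfrak n_-),\ n\in N .$$

*$\Psi$ is well defined.* If $Xv_0=0$, then by (2) $X=Y_cf_c^2+\sum_{i=1}^4Y_if_i$, so $S(X)n\in f_c^2N+\sum_{i=1}^4f_iN$. The weight-$(-\beta)$ component of this vector lies in $f_c^2N_{-\beta+2\alpha_c}+\sum_{l=1}^3f_lN_{-\beta+\alpha_l}$, because $f_4N$ has no component of weight $-\beta$. By (1) of the Proposition, $\Phi$ vanishes on it.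

*$\Psi$ kills $\mathfrak n_-M$.* For $f\in\mathfrak n_-$ we have $S(fX)=-S(X)f$, so
$$\Psi(fXv_0\otimes n+Xv_0\otimes fn)=\Phi(-S(X)fn+S(X)fn)=0 .$$

*$\Psi$ kills the weight-$(-\beta)$ part of $F_4$.* By PBW, $U(\mathfrak n_-[u])_m=U(\mathfrak n_-)\,U(\mathfrak n_-\otimes u\mathbb C[u])_m$, and $U(\mathfrak n_-)=\mathbb C\oplus\mathfrak n_-U(\mathfrak n_-)$. So by Lemma 2(b), $F_4\subset\mathfrak n_-M+\sum_{m\le4}U(\mathfrak n_-\otimes u\mathbb C[u])_mv$, and since $z_0=0$ the last sum is $v_0\otimes F_4'$. On it, $\Psi(v_0\otimes n)=\Phi(n)$, where only the weight-$(-\beta)$ part of $n\in F_4'$ counts, and this gives $0$ by (2).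

*Conclusion.* $\Psi(X_jv)=\Psi(v_0\otimes X_jv_N)=\omega_j$ by (3). If $\sum\kappa_jX_jv\in F_4$, then $\sum\kappa_j\omega_j=0$ for every $\omega$ with $\sum z_j\omega_j=0$. Therefore $\kappa\in\mathbb C(z_1,z_2,z_3)=\mathbb C(z_0-z_1,z_0-z_2,z_0-z_3)$.

It remains to construct $\Phi$.

## 9. A basis of $N_{-\beta}$

**Step 3: coordinates.** To define $\Phi$ we need a basis of $N_{-\beta}$.

Let $\gamma\le\beta$. The generators $f_4,f_k^2,f_l^2$ of the annihilator of $v_j$ have weights $-\alpha_4,-2\alpha_k,-2\alpha_l$, so the left ideals they generate have no part of weight $-\gamma$. Hence $(V_j)_{-\gamma}$ is the weight-$(-\gamma)$ part of $U(\mathfrak n_-)/(U(\mathfrak n_-)f_c+U(\mathfrak n_-)f_j)$. This left ideal contains $x_j=f_jf_c-f_cf_j$, so it equals $U(\mathfrak n_-)\mathfrak p_j$, where $\mathfrak p_j=\langle f_c,f_j,x_j\rangle$ is the subalgebra generated by $f_c$ and $f_j$. By PBW with $\mathfrak p_j$ placed last, the quotient has as a basis the ordered monomials in a basis of a complement of $\mathfrak p_j$.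 In weights $\le\beta$ the complement is spanned by $f_k,f_l$, the $x_A$ with $A\ne\emptyset,\{j\}$, and a fixed nonzero $y\in\mathfrak g_{-\beta}$. We place the $f$'s rightmost.

In a monomial of total weight $-\beta$, the two $\alpha_c$'s come either from $y$ or from $x_A,x_{A'}$ with $A,A'$ nonempty and disjoint, the missing leaves being supplied by $f$'s. So $N_{-\beta}$ has the basis

* $y^{(i)}v_N$, $i=1,2,3$;
* $x_j^{(i)}x_{kl}^{(i')}v_N$ with $i\ne j$ and $i'\in\{1,2,3\}$ arbitrary;
* $x_j^{(i)}x_k^{(i')}f_l^{(s)}v_N$ with $i\ne j$, $i'\ne k$, $s\in\{j,k\}$, for unordered pairs $\{j,k\}$.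

These are $3+18+24=45$ vectors. By (3), exchanging the order of $x_j^{(i)}$ and $x_{kl}^{(i)}$ changes a vector only by a multiple of $y^{(i)}v_N$, and $x_j,x_k$ commute. In the same way, $N_{-\beta+\alpha_l}$ has the basis $x_j^{(i)}x_k^{(i')}v_N$ with $i\ne j$, $i'\ne k$. The space $N_{-\beta+2\alpha_c}$ has the basis $f_1^{(s_1)}f_2^{(s_2)}f_3^{(s_3)}v_N$ with $s_l\ne l$.

## 10. Building $\Phi$ from divided differences

Lagrange interpolation at the zeros of a polynomial with distinct roots, comparing top coefficients, gives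
$$\sum_{i\ne j}\frac{z_i^m}{P_j'(z_i)}=\begin{cases}0&m=0\\1&m=1\end{cases},\qquad\sum_{i=1}^3\frac{z_i^m}{P'(z_i)}=\begin{cases}0&m=0,1\\1&m=2\end{cases}\tag{6}$$
where $i\in\{1,2,3\}$ throughout. We also use
$$P'(z_i)=P_j'(z_i)(z_i-z_j)\qquad(i\ne j).\tag{7}$$

**Step 4: the definition of $\Phi$.** We first let conditions (2) and (3) dictate the values on $x_jx_{kl}$, then see what is forced on $x_jx_kf_l$.

On $u\mathbb C[u]$, the functional $p\mapsto\sum_{i\ne j}p(z_i)/(z_iP_j'(z_i))$ kills $u$ and sends $u^2$ to $1$. The functional $q\mapsto\sum_iq(z_i)/(z_iP'(z_i))$ kills $u,u^2$ and sends $u^3$ to $1$. Their product separates $X_j=x_j[2]x_{kl}[3]$ from everything of lower degree. So we set $\Phi(y^{(i)}v_N)=0$ and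
$$\Phi\bigl(x_j^{(i)}x_{kl}^{(i')}v_N\bigr)=\xi_j(i,i')=\frac{\omega_j}{z_iz_{i'}P_j'(z_i)P'(z_{i'})}\qquad(i\ne j).\tag{8}$$

What should $\Phi$ be on $x_jx_kf_l$? For $i\ne j$, $i'\ne k$ put $D=z_iz_{i'}P_j'(z_i)P_k'(z_{i'})$ and write the unknown values as
$$\Phi(x_j^{(i)}x_k^{(i')}f_l^{(j)}v_N)=\frac{a}{D},\qquad\Phi(x_j^{(i)}x_k^{(i')}f_l^{(k)}v_N)=\frac{b}{D}.$$
Moving $f_l[r]=\sum_sz_s^rf_l^{(s)}$ to the right, and using $f_lv_l=0$, we get
$$f_l[r]\,x_j^{(i)}x_k^{(i')}v_N=\Bigl(z_i^rx_{jl}^{(i)}x_k^{(i')}+z_{i'}^rx_j^{(i)}x_{kl}^{(i')}+z_j^rx_j^{(i)}x_k^{(i')}f_l^{(j)}+z_k^rx_j^{(i)}x_k^{(i')}f_l^{(k)}\Bigr)v_N .$$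
By (8) and (7), $\Phi(x_{jl}^{(i)}x_k^{(i')}v_N)=\xi_k(i',i)=\frac{\omega_k}{D(z_i-z_j)}$ and $\xi_j(i,i')=\frac{\omega_j}{D(z_{i'}-z_k)}$. Hence
$$\Phi\bigl(f_l[r]\,x_j^{(i)}x_k^{(i')}v_N\bigr)=\frac1D\Bigl[\frac{\omega_kz_i^r}{z_i-z_j}+\frac{\omega_jz_{i'}^r}{z_{i'}-z_k}+az_j^r+bz_k^r\Bigr].\tag{9}$$
Setting $a=b=0$ is not allowed in general: for $r=0$, condition (1) demands that the bracket vanish. For $r\ge1$ we want the bracket to be a polynomial in $z_i$ and $z_{i'}$, so that (6) can be used. Both wishes are met by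
$$a=\theta_{jk}-\frac{\omega_k}{z_i-z_j},\qquad b=-\theta_{jk}-\frac{\omega_j}{z_{i'}-z_k},$$
with $\theta_{jk}$ independent of $i,i'$. Exchanging the names $(j,i)\leftrightarrow(k,i')$ exchanges $a$ and $b$, so consistency requires $\theta_{kj}=-\theta_{jk}$. We write $\theta_{jk}=\eta_{jk}/(z_k-z_j)$ with $\eta_{jk}=\eta_{kj}$, and leave the three numbers $\eta_{jk}$ free for the moment. The definition is thus, for every *ordered* pair $j\ne k$,
$$\Phi\bigl(x_j^{(i)}x_k^{(i')}f_l^{(j)}v_N\bigr)=\frac1D\Bigl(\frac{\eta_{jk}}{z_k-z_j}-\frac{\omega_k}{z_i-z_j}\Bigr),\qquad D=z_iz_{i'}P_j'(z_i)P_k'(z_{i'}),\quad i\ne j,\ i'\ne k.\tag{10}$$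
Every basis vector $x_j^{(i)}x_k^{(i')}f_l^{(s)}v_N$ is covered exactly once: order the pair so that $s$ comes first. With this choice (9) becomes
$$\Phi\bigl(f_l[r]\,x_j^{(i)}x_k^{(i')}v_N\bigr)=\frac1D\Bigl[\omega_k\frac{z_i^r-z_j^r}{z_i-z_j}+\omega_j\frac{z_{i'}^r-z_k^r}{z_{i'}-z_k}+\theta_{jk}(z_j^r-z_k^r)\Bigr].\tag{11}$$

**Step 5: condition (1) for $f_l$.** This is the case $r=0$ of (11): the bracket is $0$ on every basis vector of $N_{-\beta+\alpha_l}$.

**Step 6: conditions (2) and (3).** We list a spanning set for the weight-$(-\beta)$ part of $F_4'$ and evaluate $\Phi$ on it.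

Only root vectors of weight $-\gamma$ with $\gamma\le\beta$ can occur. By PBW we may use monomials in $f_l[r],y[p],x_A[p]$, all exponents $\ge1$, with the $f$'s leftmost and $x_\emptyset$ rightmost. Since $x_\emptyset[p]v_N=0$, what remains, in total degree at most $4$, is
$$y[p]v_N,\qquad x_j[p]x_{kl}[q]v_N,\qquad f_l[r]\,x_j[p]x_k[q]v_N .$$

*The vectors $y[p]v_N$.* $\Phi$ is $0$ on them by definition.

*The vectors $x_j[p]x_{kl}[q]v_N=\sum_{i,i'}z_i^pz_{i'}^qx_j^{(i)}x_{kl}^{(i')}v_N$.* Because $x_jv_j=0$, a term with $i=j$ is $0$ if $i'\ne j$, and equals $[x_j,x_{kl}]^{(j)}v_N\in\mathbb Cy^{(j)}v_N$, up to its scalar, if $i'=j$; so $\Phi$ kills it. By (8) the value of $\Phi$ is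
$$\omega_j\sum_{i\ne j}\frac{z_i^{p-1}}{P_j'(z_i)}\ \sum_{i'=1}^3\frac{z_{i'}^{q-1}}{P'(z_{i'})} .$$
If $p,q\ge1$ and $p+q\le4$, then either $p=1$ and the first sum is $0$, or $p\ge2$, so $q\le2$ and the second sum is $0$. For $(p,q)=(2,3)$ both sums are $1$ and the value is $\omega_j$. This proves (3).

*The vectors $f_l[r]x_j[p]x_k[q]v_N$.* In $x_j[p]x_k[q]v_N$ the terms with $i=j$ or $i'=k$ vanish, since $x_j,x_k$ commute and $x_jv_j=x_kv_k=0$. By (11), $\Phi$ takes the value
$$\sum_{i\ne j,\ i'\ne k}\frac{z_i^{p-1}z_{i'}^{q-1}}{P_j'(z_i)P_k'(z_{i'})}\Bigl[\omega_k\frac{z_i^r-z_j^r}{z_i-z_j}+\omega_j\frac{z_{i'}^r-z_k^r}{z_{i'}-z_k}+\theta_{jk}(z_j^r-z_k^r)\Bigr].$$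
Treat $z_i$ and $z_{i'}$ as variables running independently over their two values, and $z_j,z_k,\theta_{jk},\omega$ as constants. Since $\frac{z_i^r-z_j^r}{z_i-z_j}=\sum_{s+t=r-1}z_i^sz_j^t$, the numerator is a polynomial of total degree at most $(p-1)+(q-1)+(r-1)\le1$. So each of its monomials has exponent $0$ in $z_i$ or in $z_{i'}$, and the corresponding sum is $0$ by the first part of (6) with $m=0$. This proves (2).

The numbers $\eta_{jk}$ and the hypothesis $\sum z_j\omega_j=0$ have not been used so far.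

## 11. The relation $f_c^2v_0=0$ and the choice of $\eta$

**Step 7: expanding $f_c^2$.** Condition (1) for $f_c^2$ must be checked on the eight vectors $\sigma_s=f_1^{(s_1)}f_2^{(s_2)}f_3^{(s_3)}v_N$, $s_l\ne l$. We first write $f_c^2\sigma_s$ in our basis.

For $L\subset\{1,2,3\}\setminus\{i\}$ put $f_L=\prod_{l\in L}f_l$. Since $f_cv_i=0$, moving $f_L$ to the right past $f_c$ gives $0=f_Lf_cv_i=\sum_{A\subset L}x_Af_{L\setminus A}v_i$, that is,
$$f_cf_Lv_i=-\sum_{\emptyset\ne A\subset L}x_Af_{L\setminus A}v_i .$$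
Only sets with $|A|\le2$ occur, and $f_c=x_\emptyset$ commutes with these $x_A$ by (3). So in the second application $f_c$ passes through the $x_A$ already created and acts on the remaining $f$'s in the same way. The two minus signs cancel. Each unordered pair $\{A,A'\}$ arises in two orders with commuting $x$'s: $x_A,x_{A'}$ could fail to commute only if they sat in one factor with $A\sqcup A'=\{1,2,3\}$, but $s$ is not constant. Hence
$$\tfrac12f_c^2\sigma_s=\sum_{\{A,A'\}}x_A^{(s(A))}x_{A'}^{(s(A'))}\prod_{l\notin A\cup A'}f_l^{(s_l)}\,v_N,\tag{12}$$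
summed over unordered pairs of disjoint nonempty sets on each of which $s$ is constant, with values $s(A),s(A')$. Write $z_{ab}=z_a-z_b$. Then $P_j'(z_k)=z_{kl}$. A map $s$ without fixed points is either a 3-cycle (two cases) or satisfies $s_j=s_k=l$ and $s_l\in\{j,k\}$ (six cases).

**Step 8: $s$ a 3-cycle.** Here $A,A'$ are single points, and (12) has three terms $x_j^{(s_j)}x_k^{(s_k)}f_l^{(s_l)}v_N$, one for each $l$. Given $l$, name $j=s_l$ and let $k$ be the third index. Then $s_j=k$ and $s_k=l$. By (10) with $i=k$, $i'=l$, the value of $\Phi$ on this term is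
$$\frac{1}{z_kz_l\,z_{kl}\,z_{lj}}\cdot\frac{\eta_{jk}-\omega_k}{z_{kj}}=-\frac{z_j(\eta_{jk}-\omega_k)}{z_1z_2z_3\;z_{jk}z_{kl}z_{lj}} .$$
The denominator is invariant under cyclic permutations of $(j,k,l)$, and as $l$ varies, $(j,k,l)$ runs over one cyclic class. So the condition is
$$\sum_{(j,k,l)\ \text{cyclic}}z_j(\eta_{jk}-\omega_k)=0 .\tag{13}$$

**Step 9: $s_j=s_k=l$.** The names $j,k$ may be exchanged, so let $s_l=j$. The pairs in (12) are $\{j\},\{k\}$; $\{j\},\{l\}$; $\{k\},\{l\}$; and $\{j,k\},\{l\}$. By (10), applied to the ordered pairs $(j,k)$, $(l,j)$, $(l,k)$, and by (8), the values of $\Phi$ are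
$$\begin{aligned}
T_1&=\Phi(x_j^{(l)}x_k^{(l)}f_l^{(j)}v_N)=\frac1{z_l^2\,z_{lk}z_{lj}}\Bigl(\frac{\eta_{jk}}{z_{kj}}-\frac{\omega_k}{z_{lj}}\Bigr),\\
T_2&=\Phi(x_l^{(j)}x_j^{(l)}f_k^{(l)}v_N)=\frac1{z_jz_l\,z_{jk}z_{lk}}\cdot\frac{\eta_{lj}-\omega_j}{z_{jl}},\\
T_3&=\Phi(x_l^{(j)}x_k^{(l)}f_j^{(l)}v_N)=\frac1{z_jz_l\,z_{jk}z_{lj}}\Bigl(\frac{\eta_{lk}}{z_{kl}}-\frac{\omega_k}{z_{jl}}\Bigr),\\
T_4&=\Phi(x_l^{(j)}x_{jk}^{(l)}v_N)=\xi_l(j,l)=\frac{\omega_l}{z_jz_l\,z_{jk}z_{lj}z_{lk}} .
\end{aligned}$$
Multiply by $z_jz_l^2\,z_{lk}z_{lj}z_{jk}$: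
$$\begin{aligned}
T_1&\mapsto-z_j\eta_{jk}-\omega_k\frac{z_jz_{jk}}{z_{lj}},&T_2&\mapsto-z_l(\eta_{lj}-\omega_j),\\
T_3&\mapsto-z_l\eta_{lk}+\omega_k\frac{z_lz_{lk}}{z_{lj}},&T_4&\mapsto z_l\omega_l .
\end{aligned}$$
Now $z_lz_{lk}-z_jz_{jk}=z_l^2-z_j^2-z_k(z_l-z_j)=z_{lj}(z_l+z_j-z_k)$. So the sum is
$$z_j(\omega_k-\eta_{jk})+z_l(\omega_k-\eta_{lk})+z_l(\omega_j+\omega_l-\eta_{lj})-z_k\omega_k .\tag{14}$$

**Step 10: choosing $\eta$.** It remains to choose $\eta$ so that (13) holds and (14) is zero. The third term of (14) suggests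
$$\eta_{jk}=\omega_j+\omega_k .$$
Then (14) becomes $-(z_j\omega_j+z_l\omega_l+z_k\omega_k)=0$, and the left side of (13) becomes $\sum_jz_j\omega_j=0$. This is the only place where the hypothesis on $\omega$ is used. So $\Phi$ vanishes on $f_c^2N_{-\beta+2\alpha_c}$. The Proposition is proved, and with it Theorem 1. $\blacksquare$

## 12. Recovering $Z$ up to affine maps, and all $n\ge4$

**Proof of Theorem 2.** *The equivalence.* If $z_i'=az_i+b$ with $a\ne0$, the fusion products are isomorphic by Lemma 1. Conversely, suppose they are isomorphic. By Lemma 2(a) the elements $\sum\kappa_jX_j$ killing $\bar v_Z$ and $\bar v_{Z'}$ are the same. By Theorem 1 the lines spanned by $(z_0-z_j)_j$ and $(z_0'-z_j')_j$ coincide. Both vectors are nonzero, so $z_0'-z_j'=a(z_0-z_j)$ with $a\ne0$. Hence $z_i'=az_i+b$ for $i=0,\dots,3$ with $b=z_0'-az_0$. For example, $Z=(0,1,2,3)$ and $Z'=(0,1,2,4)$ give non-isomorphic modules, and the conjecture is false.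

*All $n\ge4$.* Add factors $V(k_i\Lambda_4)$ with $k_i\ge1$ at further distinct points. Their highest weight vectors are killed by $f_c,f_1,f_2,f_3$. Elements of $U(\mathfrak n_-[u])$ of weight $-\gamma$ with $\gamma\le\beta$ involve only root vectors of the $D_4$ Levi subalgebra, which lie in the subalgebra generated by these four $f$'s. So they act only on the first four factors. Hence the weight-$(-\beta)$ part of each $F_m$ is the old one tensored with the new highest weight vectors, and Theorem 1 still holds. Two configurations whose first four points are not related by an affine map then have different annihilators of $\bar v$. All modules here have positive level. $\blacksquare$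

## 13. Other diagrams with a node of three suitable neighbors

The proof used only weights $-\gamma$ with $\gamma\le\beta$. This gives a stronger statement.

**Theorem 3.** Let $\mathfrak g$ be a Kac–Moody algebra with symmetrizable Cartan matrix, having a node $c$ and three pairwise non-adjacent nodes $1,2,3$ with $\langle\alpha_c^\vee,\alpha_j\rangle=-1$ $(j=1,2,3)$. Let $V_0,\dots,V_3$ be integrable irreducible highest weight modules whose highest weights have on $(c;1,2,3)$ the labels
$$(1;0,0,0),\quad(0;0,a,a'),\quad(0;b,0,b'),\quad(0;e,e',0),\qquad a,a',b,b',e,e'\ge1,$$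
and arbitrary labels on the other nodes. Then Theorem 1 and the equivalence of Theorem 2 hold for $V_0*V_1*V_2*V_3$.

**Proof.** We show that all data entering Theorem 1 are the same as in Section 7.

*The algebra $\mathfrak n_-$.* By the Gabber–Kac theorem, $\mathfrak n_-$ is the free Lie algebra on the $f_i$ modulo the Serre relations. In weight $-\gamma$ with $\gamma\le\beta$, the ideal they generate is spanned by iterated brackets of $f_c,f_1,f_2,f_3$ with Serre elements whose own weight $-\gamma'$ satisfies $\gamma'\le\beta$. These Serre elements are exactly $(\mathrm{ad}f_c)^2f_j$ and $[f_j,f_k]$ for $j,k\in\{1,2,3\}$: the element $(\mathrm{ad}f_j)^mf_c$ with $m=1-\langle\alpha_j^\vee,\alpha_c\rangle\ge2$ has weight $-(m\alpha_j+\alpha_c)$, and $m\alpha_j+\alpha_c\not\le\beta$. For $D_4^{(1)}$ the list is the same. So in weights $-\gamma$ with $\gamma\le\beta$, the algebras $\mathfrak n_-$, $U(\mathfrak n_-)$ and $U(\mathfrak n_-[u])$ are identified with those for $D_4^{(1)}$, products included. In particular $x_A$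 and $X_j$ make sense.

*The annihilators.* By (2), the annihilator of $v_i$ is generated by powers $f_s^{m_s}$, and only those of weight $-\gamma$ with $\gamma\le\beta$ matter. Powers of $f_s$ with $s\notin\{c,1,2,3\}$ do not matter, nor do $f_k^m$ with $k\in\{1,2,3\}$ and $m\ge2$. What is left is $f_c^2,f_1,f_2,f_3$ for $v_0$ and $f_c,f_j$ for $v_j$, as in (4). So the spaces $(V_i)_{-\gamma}$, $\gamma\le\beta$, are the same quotients of the same spaces, with the same action of elements of $\mathfrak n_-$ as long as weights stay in this range.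

*Conclusion.* Hence $M_{-\beta}$, the vectors $X_jv$, and by Lemma 2(b) the subspaces $(F_m)_{-\beta}$ are identified with those in the $D_4^{(1)}$ example at the same points. So Theorem 1 holds. The equivalence of Theorem 2 follows as in Section 12, since Lemmas 1 and 2 apply to $\mathfrak g$. $\blacksquare$

**Untwisted affine types.** The conjecture fails for $B_r^{(1)}$ $(r\ge3)$, $D_r^{(1)}$ $(r\ge4)$, $E_6^{(1)}$, $E_7^{(1)}$, $E_8^{(1)}$. For $D_r^{(1)}$ and $E_r^{(1)}$ take $c$ to be a node with at least three neighbors and choose three of them. For $B_r^{(1)}$ take $c=\alpha_2$ with neighbors $\alpha_0,\alpha_1,\alpha_3$; when $r=3$ the root $\alpha_3$ is short and still $\langle\alpha_2^\vee,\alpha_3\rangle=-1$. In each type, adding one-dimensional factors, with highest weight a multiple of $\delta$, gives counterexamples for every $n\ge4$: $\mathfrak n_-$ acts by $0$ on such a factor, so by Lemma 2(b) each $F_m$ is only tensored with a line, and Theorem 1 persists.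

**Finite types.** Theorem 3 includes $D_r$ $(r\ge4)$ and $E_6,E_7,E_8$. For $\mathfrak{so}_8$, with leaf weights $\omega_1,\omega_2,\omega_3$, the fusion product of $V(\omega_c),V(\omega_2+\omega_3),V(\omega_1+\omega_3),V(\omega_1+\omega_2)$ depends on $Z$ as an $\mathfrak{so}_8[u]$-module.

**Maximal dependence.** By Lemma 1 a fusion product is always invariant under $Z\mapsto aZ+b$, and here it determines $Z$ up to such maps. Four distinct points modulo affine maps give a 2-parameter family of pairwise non-isomorphic modules.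

**Limits of the argument.** It does not decide $n=3$, nor the types $A_r^{(1)},C_r^{(1)},F_4^{(1)},G_2^{(1)}$ (in particular $\widehat{\mathfrak{sl}}_2$). Nor is it claimed that the graded character depends on $Z$. What is proved to depend on $Z$ is the $\mathfrak g[u]$-module, which is what the conjecture asserts to be independent.
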